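# Winder orders without cycles and without extensions

Throughout, $[n]=\{1,\dots,n\}$, and we write $13$ for $\{1,3\}$, $1$ for $\{1\}$, and so on.

## 1. Two small complexes, compared set by set

A **simplicial complex** on $[n]$ is a family $\Delta\subseteq 2^{[n]}$ closed under taking subsets. Take $n=3$ and
$$\Delta=\{\emptyset,1,2,3,12\},\qquad\text{nonmembers: } 13,\ 23,\ 123 .$$
Think of members as "light" sets and nonmembers as "heavy" sets, and ask what this tells us about the elements. Adding $2$ to $1$ gives the light set $12$, while adding $2$ to $3$ gives the heavy set $23$. So $3$ ought to be heavier than $1$. The following definition makes this test formal.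

**Definition (Winder existential order).** For a complex $\Delta$ on $[n]$ and $A,B\subseteq[n]$, write $A\prec_W B$ if there is a set $Z\subseteq[n]\setminus\big((A\setminus B)\cup(B\setminus A)\big)$ with
$$(A\setminus B)\cup Z\in\Delta\qquad\text{and}\qquad (B\setminus A)\cup Z\notin\Delta .$$

Such a $Z$ is called a witness. Two facts are immediate.

**Fact 1.** If $A\in\Delta$ and $B\notin\Delta$, then $A\prec_WB$. (Take $Z=A\cap B$.)

**Fact 2.** If $D$ is disjoint from $A\cup B$, then $A\prec_WB\iff A\cup D\prec_W B\cup D$. (The sets $A\setminus B$ and $B\setminus A$ do not change. In fact $\prec_W$ depends only on these two sets.)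

By Fact 2 we need only compare disjoint pairs. In our example on $[3]$:

- $\emptyset\prec_W 1$ and $\emptyset\prec_W2$ and $\emptyset\prec_W12$ (witness $Z=3$), $\emptyset\prec_W3$ (witness $Z=1$), and $\emptyset\prec_W 13,23,123$ (witness $\emptyset$). The reverse relations would need $A\cup Z\in\Delta$ with $Z\notin\Delta$, which no complex allows.
- $1\prec_W3$ with witness $2$, since $12\in\Delta$ and $23\notin\Delta$. Likewise $2\prec_W3$ with witness $1$. The reverse relations fail for each of the two possible $Z$.
- $1$ and $2$ are unrelated: $Z=\emptyset$ gives two members, and $Z=3$ gives two nonmembers.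
- $12$ and $3$ are unrelated: only $Z=\emptyset$ is allowed, and both are members.
- $1\prec_W23$ and $2\prec_W13$, by Fact 1.

So $\prec_W$ is partial information. It is compatible with the weights $w=(1,1,2)$, where $A$ is compared to $B$ by total weight, and also with $w=(1,2,4)$. The two weightings fill in the missing comparisons differently: under the first, $1$ and $2$ tie, and so do $12$ and $3$; under the second, $1$ is lighter than $2$ and $12$ is lighter than $3$. The complex itself is $\{A:w(A)<3\}$ for $w=(1,1,2)$.

Now a second complex, on $[4]$, with maximal members $12$, $23$, $34$ (a path). Compare $1$ and $4$: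
$$Z=2:\ 12\in\Delta,\ 24\notin\Delta\ \Rightarrow\ 1\prec_W4;\qquad Z=3:\ 34\in\Delta,\ 13\notin\Delta\ \Rightarrow\ 4\prec_W1 .$$
The complex contradicts itself: $1\prec_W4\prec_W1$. No sensible comparison of sets can contain these two relations.

**Definition (strongly acyclic).** $\Delta$ is strongly acyclic if there are no $k\ge1$ and $A_1,\dots,A_k\subseteq[n]$ with $A_1\prec_WA_2\prec_W\cdots\prec_WA_k\prec_WA_1$.

Weights are one kind of sensible comparison. The general kind is this.

**Definition (qualitative probability order).** Let $\preceq$ be a reflexive, complete and transitive relation on $2^{[n]}$, with strict part $\prec$ (so ties are allowed). It is a qualitative probability order, or q.p.o., if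

(i) $\emptyset\preceq A$ for all $A\subseteq[n]$, and

(ii) (de Finetti's axiom) for all $A,B,C$ with $(A\cup B)\cap C=\emptyset$: $\ A\preceq B\iff A\cup C\preceq B\cup C$.

For nonnegative weights $w$, the rule "$A\preceq B$ iff $w(A)\le w(B)$" is a q.p.o. Applying (ii) to both $A\preceq B$ and $B\preceq A$ shows that (ii) also holds with $\prec$ in place of $\preceq$.

**Definition (initial segment, extension).** For a q.p.o. $\preceq$ and $T\subseteq[n]$, put $\Delta(\preceq,T)=\{A:A\prec T\}$. It is a complex: $B\subseteq A$ gives $B\preceq A$, by adding $B$ to both sides of $\emptyset\preceq A\setminus B$. An *extension* of $\prec_W$ to a q.p.o. is a q.p.o. $\preceq$ on $[n]$ such that $A\prec_WB$ implies $A\prec B$ for all $A,B$.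

Our first complex is $\Delta(\preceq,13)$ for $w=(1,1,2)$, and $\preceq$ extends $\prec_W$. For the second complex, a cycle rules out any extension. Are cycles the only obstruction? The following is posed in Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko, "Simplicial Complexes Obtained from Qualitative Probability Orders", arXiv:1108.3700 (2011).

**Conjecture.** If $\Delta$ is strongly acyclic, then there exists an extension of $\prec_W$ to a qualitative probability order.

We shall prove that it is false, and that it stays false under a stronger hypothesis.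

## 2. Three conditions and two strict implications

**Definition (partial de Finetti order).** A relation $\lhd$ on $2^{[n]}$ is a partial de Finetti order if it is irreflexive and transitive, $A\lhd\emptyset$ never holds, and $A\lhd B\iff A\cup C\lhd B\cup C$ whenever $(A\cup B)\cap C=\emptyset$.

For example, proper inclusion $\subsetneq$ is one: adding to both sides, or removing from both sides, a set disjoint from them preserves proper inclusion. The strict part of any q.p.o. is another.

For a complex $\Delta\ne2^{[n]}$ consider:

(a) $\prec_W$ extends to a q.p.o.;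

(b) $\prec_W$ is contained in a partial de Finetti order;

(c) $\Delta$ is strongly acyclic.

Then (a)$\Rightarrow$(b): take the strict part of the extension. And (b)$\Rightarrow$(c): a cycle of $\prec_W$ would be a cycle of $\lhd$, and transitivity would give $A\lhd A$.

**Theorem 1.** For every $n\ge20$ there is a strongly acyclic complex on $[n]$ for which $\prec_W$ has no extension to a q.p.o. In fact (b) fails for it, so (c)$\not\Rightarrow$(b).

**Theorem 2.** For every $n\ge152$ there is a complex on $[n]$ satisfying (b) for which $\prec_W$ has no extension to a q.p.o. So (b)$\not\Rightarrow$(a).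

Theorem 1 disproves the conjecture. No claim is made that $20$ or $152$ is minimal.

**Remark 1.** For $\Delta\ne2^{[n]}$, condition (a) holds if and only if $\Delta$ is an initial segment of a q.p.o. Suppose first that $\Delta=\Delta(\preceq,T)$ and $A\prec_WB$ with witness $Z$. Then $(A\setminus B)\cup Z\prec T\preceq(B\setminus A)\cup Z$. Remove $Z$ by de Finetti's axiom, then add $A\cap B$ to both sides; this gives $A\prec B$. So $\preceq$ extends $\prec_W$. (In particular, every initial segment is strongly acyclic.) Conversely, let $\preceq$ extend $\prec_W$, and let $T$ be a $\preceq$-minimal nonmember of $\Delta$, which exists because $\Delta\neq 2^{[n]}$. If $A\in\Delta$, then $A\prec_WT$ by Fact 1, so $A\prec T$. If $B\notin\Delta$, then $T\preceq B$, so not $B\prec T$. Hence $\Delta=\Delta(\preceq,T)$. Thus the complexes of both theorems are strongly acyclic but are not initial segments of any q.p.o., and the implications (a)$\Rightarrow$(b)$\Rightarrow$(c) are both strict.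

## 3. Chains, brackets, and addition inside $\{-1,0,1\}^n$

The first thing to try, in order to prove the conjecture, is this: if $\prec_W$ has no cycles, its transitive closure is a partial order; extend that to a linear order on $2^{[n]}$. This extends $\prec_W$, but de Finetti's axiom may be lost. In the example on $[3]$, the linear order
$$\emptyset,\ 1,\ 2,\ 3,\ 12,\ 23,\ 13,\ 123$$
respects every relation of $\prec_W$ listed above and everything obtained from them by Fact 2 (all proper inclusions, $1\prec3$, $2\prec3$, $12\prec23$, $12\prec13$, $1\prec23$, $2\prec13$). But $1\prec2$ while $23\prec13$, against the axiom with $C=3$.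

So we must apply de Finetti's axiom along the way. What happens then is best seen with difference vectors. Identify a set $A$ with its indicator vector $\chi_A$, and for $x\in\{-1,0,1\}^n$ put $x^{\pm}=\{r:x_r=\pm1\}$. For a q.p.o. $\preceq$ write
$$x\ge0\ \text{ if }\ x^-\preceq x^+,\qquad x>0\ \text{ if }\ x^-\prec x^+ .$$
If $\chi_B-\chi_A=x$, then $A=x^-\cup C$ and $B=x^+\cup C$, where $C=A\cap B$ is disjoint from $x^-\cup x^+$. So de Finetti's axiom says exactly that $A\preceq B\iff x\ge0$ and $A\prec B\iff x>0$: the order depends only on the difference vector. By completeness, for every $x$ either $x\ge0$ or $-x>0$. And $x>0$, $-x>0$ never hold together. For a partial de Finetti order $\lhd$ we write $x>0$ for $x^-\lhd x^+$; again $A\lhd B$ iff $\chi_B-\chi_A>0$, and $x>0$, $-x>0$ never hold together, by transitivity and irreflexivity.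

**Lemma 1.** Let $\preceq$ be a q.p.o. If $x\ge0$, $y>0$ and $x,y,x+y\in\{-1,0,1\}^n$, then $x+y>0$. Likewise for a partial de Finetti order: if $x,y>0$ and $x,y,x+y\in\{-1,0,1\}^n$, then $x+y>0$.

*Proof.* The purpose is to realize $x$ and $y$ as two successive steps between actual sets. Let $E_r=1$ if $x_r=-1$, or if $x_r=0$ and $y_r=-1$; otherwise $E_r=0$. We check that $E$, $E+x$, $E+x+y$ are all $0/1$ vectors, coordinate by coordinate.

- If $x_r=1$, then $y_r\in\{0,-1\}$, because $x_r+y_r\le1$. The three values are $0,\,1,\,1+y_r$.
- If $x_r=-1$, then $y_r\in\{0,1\}$. The values are $1,\,0,\,y_r$.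
- If $x_r=0$ and $y_r=-1$, the values are $1,1,0$. If $x_r=0$ and $y_r\ge0$, they are $0,0,y_r$.

So $E\preceq E+x\prec E+x+y$, hence $E\prec E+x+y$, which means $x+y>0$. For $\lhd$ the same chain reads $E\lhd E+x\lhd E+x+y$. $\square$

On $[3]$, for instance, $x=e_3-e_1$ and $y=e_1$ give $E=1$ and the chain $1\prec3\prec13$.

Here is the point at which acyclicity stops being enough. Along a chain $A_1\prec_WA_2\prec_W\cdots$ with steps $x_a=\chi_{A_{a+1}}-\chi_{A_a}$, *every* block of consecutive steps sums to a difference of two sets, so it lies in $\{-1,0,1\}^n$. Lemma 1 asks for less: to conclude that $(v_1+v_2)+(v_3+v_4)>0$ we need only the sums shown by the brackets to lie in $\{-1,0,1\}^n$. The sum $v_2+v_3$ is never formed. So we look for four vectors, positive for $\prec_W$, with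
$$v_1+v_2+v_3+v_4=0,\qquad v_1+v_2,\ v_3+v_4\in\{-1,0,1\}^n, \tag{1}$$
whose total $0$ cannot be reached along any chain. Then $u=v_1+v_2$ would satisfy both $u>0$ and $-u>0$.

Three vectors would not do. Suppose $v_1+v_2+v_3=0$, where each $v_i$ is the difference vector of a relation of $\prec_W$. Then $v_1+v_2=-v_3$ lies in $\{-1,0,1\}^n$, and the set $E$ from the proof of Lemma 1 gives $E\prec_WE+v_1\prec_WE+v_1+v_2\prec_WE$, since $\prec_W$ depends only on difference vectors. That is a cycle.

## 4. Breaking ties at a single weight

To build such a complex we must know all of $\prec_W$, not just the relations we want. The path complex of Section 1 shows how. Give $1,2,3,4$ the weights $w=(2,1,1,2)$ and put $q=3$. The sets of weight exactly $3$ are $12,34,13,24$. The members of the complex are all sets of weight less than $3$, namely $\emptyset,1,2,3,4,23$, together with two of the four tied sets, $12$ and $34$. If $A\prec_WB$, then $w(A)\le w(B)$, and equality happens only through the tied sets. So every cycle is made of differences "tied nonmember minus tied member". Here the ties were broken badly: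 $24-12$ is $e_4-e_1$ and $13-34$ is $e_1-e_4$.

We want to break ties in a way that is inconsistent by (1) but has no cycles. We describe the tied sets by their incidence matrix: an element of the ground set is recorded only through which tied members $S_i$ and which tied nonmembers $T_j$ contain it.

**Construction.** Let $M=\{1,\dots,m\}$. Take a finite list of *rows* $r=(I_r;J_r)$ with $I_r,J_r\subseteq M$, and identify the list with $[n]$. Put
$$S_i=\{r:i\in I_r\},\qquad T_j=\{r:j\in J_r\},$$
with indicator vectors $s_i,t_j$, and let $P=\{t_j-s_i:i,j\in M\}$. The coordinate of $t_j-s_i$ at the row $(I;J)$ is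
$$[j\in J]-[i\in I], \tag{2}$$
where $[\cdot]$ is $1$ if the statement is true and $0$ otherwise. We shall require two conditions.

- **(H1)** All $|S_i|$ and $|T_j|$ are equal, and $S_i\ne T_j$ for all $i,j$.
- **(H2)** Every $0/1$ vector in the affine span of $\{s_i\}\cup\{t_j\}$ is one of the $s_i$ or $t_j$.

The path is the case $m=2$ with rows $(1;1),(1;2),(2;1),(2;2)$, named $1,2,3,4$: then $S_1=12$, $S_2=34$, $T_1=13$, $T_2=24$. With all weights $1$ the four sets still tie, at weight $2$, but $14$ and $23$ tie with them. The weights $(2,1,1,2)$ separate these two. Condition (H2) is what allows such a separation in general.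

**Lemma 2.** Under (H1) and (H2) there are $w\in\mathbb R_{>0}^n$, $q\in\mathbb R$ and a complex $\Delta$ with $S_i\in\Delta$ and $T_j\notin\Delta$ (so $S_i\prec_WT_j$) for all $i,j$, such that:

(1) $w(S_i)=w(T_j)=q$ for all $i,j$; and if $A\prec_WB$, then $w(A)<w(B)$, or $w(A)=w(B)$ and $\chi_B-\chi_A\in P$.

(2) Every cycle of $\prec_W$ of length $k$ has $k\ge2$ and yields $x_a\in P$ $(a\in\mathbb Z_k)$ with $\sum_ax_a=0$ and $x_a+x_{a+1}\in\{-1,0,1\}^n$ for all $a$.

*Proof.* **Choosing the weights.** We want positive weights for which the sets of weight $q$ are exactly the $S_i$ and $T_j$. Let $U$ be the linear span of all differences of vectors in $\{s_i\}\cup\{t_j\}$, and let $V=U^\perp$. For $w\in V$ all $w(S_i)$ and $w(T_j)$ agree. By (H1), the all-ones vector $\mathbf 1$ lies in $V$. Let $A$ be none of the $S_i,T_j$. Then $\chi_A-s_1\notin U$; otherwise $\chi_A\in s_1+U$ would be a $0/1$ vector in the affine span, against (H2). Since $U=V^\perp$, some $w\in V$ has $w(A)\ne w(S_1)$, so $\{w\in V:w(A)=w(S_1)\}$ is a proper subspace of $V$. There are finitely many such $A$, and finitely many proper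 subspaces do not cover a neighborhood of $\mathbf 1$ in $V$. So there is $w\in V$ close to $\mathbf 1$, hence with positive entries, lying in none of these subspaces. Put $q=w(S_1)$.

**The complex.** Let
$$\Delta=\{A:w(A)<q\}\cup\{S_1,\dots,S_m\}.$$
Since $w$ is positive, proper subsets of members have weight less than $q$, so $\Delta$ is a complex. We have $T_j\notin\Delta$, because $w(T_j)=q$ and $T_j\ne S_i$ for all $i$. Fact 1 gives $S_i\prec_WT_j$.

**Part (1): where the weight can stand still.** Let $A\prec_WB$ with witness $Z$, and put $A'=(A\setminus B)\cup Z\in\Delta$, $B'=(B\setminus A)\cup Z\notin\Delta$. Then $\chi_B-\chi_A=\chi_{B'}-\chi_{A'}$. Members have weight at most $q$ and nonmembers have weight at least $q$, so $w(B)-w(A)=w(B')-w(A')\ge0$. Equality forces $w(A')=w(B')=q$. Then $A'$, a member of weight $q$, is some $S_i$; and $B'$, a nonmember of weight $q$, is some $T_j$. So $\chi_B-\chi_A=t_j-s_i\in P$.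

**Part (2): what a cycle looks like.** The relation $A\prec_WA$ would need $Z\in\Delta$ and $Z\notin\Delta$, so $k\ge2$. Around a cycle $A_1,\dots,A_k$, indices modulo $k$, the weight differences are $\ge0$ and sum to $0$, so all vanish. By (1), each $x_a=\chi_{A_{a+1}}-\chi_{A_a}$ lies in $P$. They sum to $0$, and $x_a+x_{a+1}=\chi_{A_{a+2}}-\chi_{A_a}\in\{-1,0,1\}^n$. $\square$

In the language of rows, (1) becomes bookkeeping. Put $v_i=t_i-s_i$. By (2) the coordinate of $\sum_{i\in M}v_i$ at $(I;J)$ is $|J|-|I|$. So the sum is $0$ exactly when $|I|=|J|$ in every row. And a row $(I;J)$ with $i,i'\in I$ and $j,j'\notin J$ gives $t_j-s_i$ and $t_{j'}-s_{i'}$ both the coordinate $-1$ there. So these two vectors can never be consecutive in a cycle.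

## 5. Adding a point that does not matter

The constructions below have a fixed number of rows. The next lemma carries them to all larger $n$.

**Lemma 3.** For a complex $\Delta$ on $[n]$ let $\Delta^+=\{A\subseteq[n+1]:A\cap[n]\in\Delta\}$, with Winder order $\prec_W^+$. Then $A\prec_W^+B\iff A\cap[n]\prec_WB\cap[n]$. Hence strong acyclicity, non-extendability to a q.p.o., (b), and the failure of (b) all pass from $\Delta$ to $\Delta^+$.

*Proof.* Membership in $\Delta^+$ depends only on the trace on $[n]$. If $Z$ witnesses $A\prec_W^+B$, then $Z\cap[n]$ witnesses $A\cap[n]\prec_WB\cap[n]$. Conversely, a witness $Z\subseteq[n]$ for the right side is disjoint from $(A\setminus B)\cup(B\setminus A)$, since this holds on $[n]$ and $Z\subseteq[n]$. And $\big((A\setminus B)\cup Z\big)\cap[n]=\big((A\cap[n])\setminus(B\cap[n])\big)\cup Z$, similarly with $A,B$ exchanged. So $Z$ witnesses the left side.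

A cycle of $\prec_W^+$ projects to a cycle of $\prec_W$, so strong acyclicity passes up. A q.p.o., or a partial de Finetti order, on $[n+1]$ containing $\prec_W^+$ restricts to subsets of $[n]$ as one containing $\prec_W$. So non-extendability and the failure of (b) pass up. Finally, if $\lhd$ is a partial de Finetti order containing $\prec_W$, define $A\lhd^+B$ to mean $A\cap[n]\lhd B\cap[n]$. It is irreflexive and transitive, $A\lhd^+\emptyset$ never holds, de Finetti's axiom holds because $C\cap[n]$ is disjoint from $(A\cup B)\cap[n]$, and it contains $\prec_W^+$. So (b) passes up. $\square$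

## 6. Twenty rows: proof of Theorem 1

By Lemma 3 it suffices to treat $n=20$. Take $m=4$. We want $v_1+v_2\in\{-1,0,1\}^{20}$, so the row types $(12;34)$ and $(34;12)$ are not allowed. But we may forbid consecutive steps whose $s$-indices share one of $13,24,14,23$. Note that replacing $(I;J)$ by $(I^c;J^c)$, complements in $M$, changes the sign of (2); so of each such complementary pair one row is enough. This leads to the rows

- $R_a$: $(13;J)$ and $(24;J)$ for $J\in\{12,13,14\}$ (6 rows);
- $R_b$: $(14;J)$ and $(23;J)$ for $J\in\{23,24,34\}$ (6 rows);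
- $R_c$: $(i;i)$ for $i=1,2,3,4$, and $(1;3),(3;1),(2;4),(4;2)$ (8 rows).

In every row $|I|=|J|$. The families $\{12,13,14\}$ and $\{34,24,23\}$ are complementary, and $13,24$ are complements, as are $14,23$. Hence:

**(F)** For $I\in\{13,24,14,23\}$ and every 2-subset $J$ of $M$, either $(I;J)$ or $(I^c;J^c)$ is a row.

Indeed $R_a$ covers $I\in\{13,24\}$: if $J\in\{12,13,14\}$, then $(I;J)\in R_a$; otherwise $J^c\in\{12,13,14\}$ and $(I^c;J^c)\in R_a$. In the same way $R_b$ covers $I\in\{14,23\}$.

**Step 1: (H1).** *This makes all eight sets tie under the weight $\mathbf 1$.* Each $i$ lies in exactly one of $13,24$, in exactly one of $14,23$, and in the $I$-part of exactly two rows of $R_c$. So $|S_i|=3+3+2=8$. The element $1$ lies in every $J$ of $R_a$ and in none of $R_b$, so $|T_1|=6+0+2=8$. Each $j\in\{2,3,4\}$ lies in one of $12,13,14$ and in two of $23,24,34$, and each $J$ is used twice, so $|T_j|=2+4+2=8$. Finally, for $J\in\{12,13,14\}$ the set $T_j$ contains both or neither of $(13;J),(24;J)$, while $S_i$ contains exactly one of them. So $S_i\ne T_j$.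

**Step 2: (H2), reducing to three cases.** *We show that a $0/1$ vector in the affine span has very restricted coefficients.* Let $p=\sum\alpha_is_i+\sum\beta_jt_j\in\{0,1\}^{20}$ with $\sum\alpha_i+\sum\beta_j=1$. Write $\alpha(I)=\sum_{i\in I}\alpha_i$ and $\beta(J)=\sum_{j\in J}\beta_j$. The coordinate of $p$ at $(I;J)$ is $\alpha(I)+\beta(J)$. Since $|I|=|J|$ in all rows, replacing $(\alpha,\beta)$ by $(\alpha+c,\beta-c)$, with $c$ added to or subtracted from every entry, changes neither $p$ nor the total sum. Since $\alpha(I^c)+\beta(J^c)=1-\alpha(I)-\beta(J)$, property (F) gives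
$$\alpha(I)+\beta(J)\in\{0,1\}\quad\text{for }I\in\{13,24,14,23\},\ |J|=2. \tag{3}$$
Take $I=13$: the six numbers $\beta(J)$ lie in a set $\{b',b'+1\}$. For distinct $j,l,h$ we get $\beta_j-\beta_l=\beta(\{j,h\})-\beta(\{l,h\})\in\{-1,0,1\}$. So $\beta$ cannot take three distinct values, as the largest and the smallest would differ by $2$. If it takes two values, they are $b$ and $b+1$. They cannot both occur twice, because then the pair sums $2b$, $2b+1$, $2b+2$ would all occur. So $\beta$ is constant, or has one exceptional entry that is larger by $1$ or smaller by $1$ than the other three. After a shift, $\beta=0$, or $\beta=e_j$, or $\beta=-e_j$ for some $j$.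

**Step 3: (H2), the three cases.** *We show that $p$ is one of the $s_i,t_j$ or does not exist.*

*Case $\beta=0$.* The rows $(i;i)$ give $\alpha_i\in\{0,1\}$, and $\sum\alpha_i=1$. So $p=s_i$ for some $i$.

*Case $\beta=e_j$.* Here $\beta(J)$ takes both values $0$ and $1$. So (3) puts $\alpha(I)$ and $\alpha(I)+1$ in $\{0,1\}$, and $\alpha(I)=0$ for $I\in\{13,24,14,23\}$. That is, $\alpha=(a,a,-a,-a)$. The rows $(i;i)$ with $i\ne j$ give $\alpha_i\in\{0,1\}$. Among the three indices $i\ne j$ there is one in $\{1,2\}$ and one in $\{3,4\}$, so $a\in\{0,1\}$ and $-a\in\{0,1\}$. Hence $a=0$ and $p=t_j$.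

*Case $\beta=-e_j$.* Here $\beta(J)$ takes both values $0$ and $-1$, so (3) gives $\alpha(I)=1$ for $I\in\{13,24,14,23\}$. Let $j^*$ be the partner of $j$ under $1\leftrightarrow3$, $2\leftrightarrow4$. The rows $(j;j)$ and $(j^*;j)$ of $R_c$ give $\alpha_j-1\in\{0,1\}$ and $\alpha_{j^*}-1\in\{0,1\}$, so $\alpha_j+\alpha_{j^*}\ge2$. But $\{j,j^*\}$ is $13$ or $24$, so $\alpha_j+\alpha_{j^*}=1$. This is a contradiction, and the case does not occur.

So (H2) holds. Let $\Delta$ be the complex of Lemma 2.

**Step 4: consecutive steps of a cycle.** *We show that a cycle can only alternate inside $12$ or inside $34$.* Suppose $\prec_W$ has a cycle, and let $x_a=t_{j_a}-s_{i_a}$ $(a\in\mathbb Z_k$, $k\ge2)$ be as in Lemma 2(2). We claim $\{i_a,i_{a+1}\}\in\{12,34\}$ for all $a$. If not, then $i_a=i_{a+1}$, or $\{i_a,i_{a+1}\}$ is one of $13,24,14,23$. In either case some $I\in\{13,24,14,23\}$ contains both. Choose a 2-subset $J$ disjoint from $\{j_a,j_{a+1}\}$. By (F), either $(I;J)$ is a row, and there both $x_a$ and $x_{a+1}$ have coordinate $0-1=-1$; or $(I^c;J^c)$ is a row, and there both have coordinate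 $1-0=+1$. So $x_a+x_{a+1}$ has a coordinate $\mp2$, contradicting Lemma 2(2).

Hence the $i_a$ alternate between $1$ and $2$, or between $3$ and $4$, around the whole cycle. So $k$ is even and each of the two values occurs $k/2$ times.

**Step 5: alternating cycles do not close up.** *We use single rows on which the coordinates cannot sum to $0$.*

*Indices alternating between $1$ and $2$.* At the row $(3;3)$ the coordinate of $x_a$ is $[j_a=3]-[i_a=3]=[j_a=3]\ge0$. These sum to $0$, so no $j_a$ equals $3$. In the same way, row $(4;4)$ shows that no $j_a$ equals $4$. At the row $(23;34)\in R_b$ the coordinate of $x_a$ is therefore $0-[i_a=2]$. The sum is $-k/2\ne0$, a contradiction.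

*Indices alternating between $3$ and $4$.* Rows $(1;1)$ and $(2;2)$ show that no $j_a$ lies in $\{1,2\}$. At the row $(13;12)\in R_a$ the coordinate of $x_a$ is $-[i_a=3]$. The sum is $-k/2\ne0$, a contradiction.

So $\Delta$ is strongly acyclic.

**Step 6: no extension, and (b) fails.** *We carry out the bracketed sum (1).* Let $v_i=t_i-s_i$. Since $|I|=|J|$ in every row, $v_1+v_2+v_3+v_4=0$. Put
$$u=v_1+v_2=-(v_3+v_4),\qquad u_{(I;J)}=|J\cap12|-|I\cap12| .$$
In $R_a\cup R_b$ we have $|I\cap12|=1$ and $0\le|J\cap12|\le2$. In $R_c$ both numbers are at most $1$. So $u\in\{-1,0,1\}^{20}$. Suppose that a q.p.o. extends $\prec_W$, or that a partial de Finetti order contains it. From $S_i\prec_WT_i$ we get $v_i>0$ for $i=1,2,3,4$. Lemma 1 gives $u=v_1+v_2>0$ and $-u=v_3+v_4>0$. These two cannot both hold. So (b) fails, and there is no extension to a q.p.o. This proves Theorem 1. $\blacksquare$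

One can see on this complex what a chain misses: at the row $(14;23)$ both $v_2$ and $v_3$ have coordinate $1$, so $v_2+v_3$ is not a difference of two sets, although $v_1+v_2$ and $v_3+v_4$ are.

## 7. A vector with no admissible sign: proof of Theorem 2

The complex above fails already at (b): closing $\prec_W$ under Lemma 1 produces a contradiction. So one might repair the conjecture by assuming (b), and then try to extend a partial de Finetti order to a complete one, one undecided vector at a time: choose $x$ not yet compared with $0$, declare $x\ge0$ or $-x>0$, and close up. Nothing guarantees that one of the two choices is safe, and this is where we attack. We look for eight positive vectors and one further vector $x$ with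
$$(x+v_1+v_2)+(x+v_3+v_4)=0\quad\text{and}\quad(-x+v_5+v_6)+(-x+v_7+v_8)=0, \tag{4}$$
all partial sums lying in $\{-1,0,1\}^n$ when built up from $x$ or $-x$ one $v_i$ at a time. Then $x\ge0$ is impossible by the first equation and $-x>0$ by the second. To make sure that (b) holds, we arrange that no two elements of $P$ have a sum in $\{-1,0,1\}^n$, so that nothing at all can be derived from two of them.

By Lemma 3 it suffices to treat $n=152$. Take $m=8$, with blocks $M_1=\{1,2,3,4\}$ and $M_2=\{5,6,7,8\}$, and the rows

- $R_1$: $(\{i\};\{j\})$ with $i,j\in M_1$ or $i,j\in M_2$ (32 rows);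
- $R_2$: $(I;J)$ with $I\subset M_1$, $J\subset M_2$, $|I|=|J|=2$ (36 rows);
- $R_3$: $(I;J)$ with $I\subset M_2$, $J\subset M_1$, $|I|=|J|=2$ (36 rows);
- $R_4$: $(\{p,4+g\};\{p',4+g'\})$ with $p,g,p',g'\in\{1,2,3,4\}$ and $p'\equiv p+c$, $g'\equiv g+c\pmod4$ for some $c\in\{0,1,2\}$ (48 rows).

For instance, $I=\{1,5\}$ occurs in $R_4$ with $J=\{1,5\},\{2,6\},\{3,7\}$. Again $|I|=|J|$ in every row.

**Step 1: (H1).** *All sixteen sets must have the same size, and no $S_i$ may equal a $T_j$.* An index $i$ lies in the $I$-part of $4$ rows of $R_1$; of $3\cdot6=18$ rows of $R_2\cup R_3$ (all in $R_2$ if $i\in M_1$, all in $R_3$ if $i\in M_2$); and of $4\cdot3=12$ rows of $R_4$. So $|S_i|=34$. The same count holds for $J$-parts: in $R_4$, for a given $j$ and each of the three $c$, the corresponding entry of $I$ is determined and the other one is free, which gives $12$ again. So $|T_j|=34$. Within $R_1$, identified with pairs, $S_i$ is $\{i\}\times(\text{block of }i)$ and $T_j$ is $(\text{block of }j)\times\{j\}$. The first has one first coordinate, the second has four. So $S_i\ne T_j$.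

**Step 2: (H2), the shape of the coefficients inside a block.** *We use $R_1$.* Let $p=\sum\alpha_is_i+\sum\beta_jt_j$ be a $0/1$ vector with $\sum\alpha_i+\sum\beta_j=1$. From $R_1$ we have $\alpha_i+\beta_j\in\{0,1\}$ for $i,j\in M_1$. We claim that there is a number $c$ with
$$\alpha|_{M_1}=c+\varepsilon,\qquad\beta|_{M_1}=-c+\eta,\qquad\varepsilon,\eta\in\{0,1\}^{M_1}.$$
If $\beta|_{M_1}$ is constant, call the constant $-c$; then each $\alpha_i\in\{c,c+1\}$, and $\eta=0$. If $\beta_j\ne\beta_l$ for some $j,l\in M_1$, then for each $i\in M_1$ the two distinct numbers $\alpha_i+\beta_j$, $\alpha_i+\beta_l$ are $0$ and $1$ in some order. So $\alpha_i=-\min(\beta_j,\beta_l)=:c$ for all $i\in M_1$. Then $\varepsilon=0$, and $\beta|_{M_1}$ takes values in $\{-c,1-c\}$.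

In the same way $\alpha|_{M_2}=d+\varepsilon'$ and $\beta|_{M_2}=-d+\eta'$ with $\varepsilon',\eta'\in\{0,1\}^{M_2}$.

**Step 3: (H2), tying the blocks together.** *We use $R_2$ and $R_3$ to show that the two blocks have the same constant.* Since $|I|=|J|$ in all rows, the shift $(\alpha+t,\beta-t)$ changes neither $p$ nor the total sum. Hence we may assume $d=0$. In the total sum the constants cancel inside each block, so
$$|\varepsilon|+|\eta|+|\varepsilon'|+|\eta'|=1,$$
where $|\cdot|$ is the sum of entries. So exactly one entry of $\varepsilon,\eta,\varepsilon',\eta'$ equals $1$. The rows of $R_2$ and $R_3$ give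
$$2c+\varepsilon(I)+\eta'(J)\in\{0,1\}\quad(I\subset M_1,\ J\subset M_2),$$
$$-2c+\varepsilon'(I)+\eta(J)\in\{0,1\}\quad(I\subset M_2,\ J\subset M_1),$$
for all 2-sets $I,J$ as indicated. If the unique $1$ is in $\varepsilon$ or $\eta'$, then by choosing 2-sets that contain or avoid its position we see both $2c$ and $2c+1$ in the first family, so $c=0$. If it is in $\varepsilon'$ or $\eta$, both $-2c$ and $-2c+1$ occur in the second family, so $c=0$. With $c=d=0$ exactly one coefficient is $1$ and the rest are $0$. So $p$ is some $s_i$ or $t_j$, and (H2) holds. Let $\Delta$ and $w$ be as in Lemma 2.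

**Step 4: no two elements of $P$, equal or not, have sum in $\{-1,0,1\}^n$.** *This is what will make (b) easy.* Consider $t_j-s_i$ and $t_{j'}-s_{i'}$. It suffices to find a row $(I;J)$ with $i,i'\in I$ and $j,j'\notin J$: there both coordinates are $-1$ by (2), and the sum is $-2$.

- If $i,i'\in M_1$, choose a 2-set $I\subset M_1$ containing both and a 2-set $J\subset M_2\setminus\{j,j'\}$. This is a row of $R_2$.
- If $i,i'\in M_2$, choose a 2-set $I\subset M_2$ containing both and a 2-set $J\subset M_1\setminus\{j,j'\}$. This is a row of $R_3$.
- If one of $i,i'$ lies in each block, $R_4$ contains three rows with $I=\{i,i'\}$, one for each $c$, and their sets $J$ are pairwise disjoint. The indices $j,j'$ meet at most two of these sets, so the third avoids both.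

**Step 5: (b) holds.** *We write down a partial de Finetti order.* Define
$$A\lhd B\quad\text{iff}\quad w(A)<w(B)\ \text{ or }\ \chi_B-\chi_A\in P .$$
By Lemma 2(1), $\prec_W\,\subseteq\,\lhd$. Since $w(T_j)=w(S_i)=q$, elements of $P$ have $w$-weight $0$. So $A\lhd B$ always gives $w(A)\le w(B)$.

*De Finetti's axiom.* Whether $A\lhd B$ depends only on $\chi_B-\chi_A$, and adding to both sides a set disjoint from $A\cup B$ does not change this vector.

*Irreflexivity.* $0\notin P$, since $S_i\ne T_j$.

*Transitivity.* Let $A\lhd B\lhd C$. If one of the two steps strictly increases the weight, then $w(A)<w(C)$ and $A\lhd C$. Otherwise $\chi_B-\chi_A$ and $\chi_C-\chi_B$ both lie in $P$, and their sum $\chi_C-\chi_A$ lies in $\{-1,0,1\}^n$. By Step 4 this is impossible.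

*$A\lhd\emptyset$ never holds.* It would require $w(A)\le0$, so $A=\emptyset$ because $w$ is positive. This contradicts irreflexivity.

**Step 6: the vector $x$.** *We define $x$ and check all the sums in (4).* Put $v_i=t_i-s_i$, and for each row $r$
$$x_r=\tfrac12\big(|I_r\cap M_1|-|J_r\cap M_1|\big).$$
So $x=0$ on $R_1\cup R_4$, $x=1$ on $R_2$, and $x=-1$ on $R_3$. The coordinate of $\sum_{i\in M_1}v_i$ at $r$ is $|J_r\cap M_1|-|I_r\cap M_1|$, and $\sum_{i\in M}v_i=0$ because $|I|=|J|$ in all rows. Hence
$$\sum_{i\in M_1}v_i=-2x,\qquad\sum_{i\in M_2}v_i=2x. \tag{5}$$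
This gives both equations of (4). We claim that
$$x+v_1,\ \ x+v_1+v_2,\ \ x+v_3,\ \ x+v_3+v_4,\ \ -x+v_5,\ \ -x+v_5+v_6,\ \ -x+v_7,\ \ -x+v_7+v_8$$
all have coordinates in $\{-1,0,1\}$.

- On $R_1\cup R_4$ we have $x=0$. Each of $I,J$ meets each block in at most one element. So for $K$ contained in a block, the coordinate $|J\cap K|-|I\cap K|$ of $\sum_{i\in K}v_i$ lies in $\{-1,0,1\}$.
- On $R_2$ we have $x=1$, $I\subset M_1$ and $J\subset M_2$. Among $v_1,\dots,v_4$ exactly two have coordinate $-1$ and the others $0$; so $1$ plus at most two of them lies in $\{-1,0,1\}$. Among $v_5,\dots,v_8$ exactly two have coordinate $+1$ and the others $0$; so $-1$ plus at most two of them lies in $\{-1,0,1\}$.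
- On $R_3$ all signs are reversed: $x=-1$, exactly two of $v_1,\dots,v_4$ have coordinate $+1$ and the others $0$, and exactly two of $v_5,\dots,v_8$ have coordinate $-1$ and the others $0$.

**Step 7: no q.p.o. extends $\prec_W$.** *We show that neither sign of $x$ is possible.* Suppose that the q.p.o. $\preceq$ extends $\prec_W$. From $S_i\prec_WT_i$ we get $v_i>0$ for all $i\in M$. By completeness, $x\ge0$ or $-x>0$.

If $x\ge0$, Lemma 1 applied to $x$ and $v_1$ gives $x+v_1>0$. Applied to $x+v_1$ and $v_2$, it gives $y:=x+v_1+v_2>0$. In the same way $x+v_3>0$, and then $x+v_3+v_4>0$. But by (5), $x+v_3+v_4=x-2x-v_1-v_2=-y$. So $y>0$ and $-y>0$, a contradiction. (The possible tie $x\ge 0\ge x$ is covered: Lemma 1 needs only $x\ge0$.)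

If $-x>0$, Lemma 1 gives $-x+v_5>0$ and then $z:=-x+v_5+v_6>0$. It also gives $-x+v_7>0$ and then $-x+v_7+v_8>0$. By (5), $-x+v_7+v_8=-x+2x-v_5-v_6=-z$. So $z>0$ and $-z>0$, a contradiction.

Hence $\prec_W$ has no extension to a q.p.o., although (b) holds by Step 5. This proves Theorem 2. $\blacksquare$
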